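\title{Torsion in the integral cohomology of classifying spaces of Kac--Moody groups}

\begin{abstract}
Let $K$ be the unitary form of the simply connected Kac--Moody group of a Cartan matrix whose Weyl group $W$ is infinite. We prove that $H^*(BK;\mathbb Z)$ has $p$-torsion for every prime $p$, as conjectured for indecomposable matrices of infinite type. In fact there are elements of order $p^r$ for all $p$ and $r$ in infinitely many odd degrees, we bound the number of cyclic summands from below, and these properties characterize the case of infinite $W$. The proof compares two images in the cohomology of the maximal torus: modulo $p$ the image has full transcendence degree, while the rational invariants of an infinite group do not.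
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Cartan matrix} is an $n\times n$ integer matrix $A=(a_{ij})$ with $a_{ii}=2$, with $a_{ij}\le 0$ for $i\ne j$, and with $a_{ji}=0$ whenever $a_{ij}=0$. Its Kac--Moody Lie algebra $\mathfrak g(A)$ is the complex Lie algebra generated by $\alpha_i^\vee,e_i,f_i$ $(1\le i\le n)$ with the relations
\begin{gather*}
[\alpha_i^\vee,\alpha_j^\vee]=0,\qquad [e_i,f_j]=\delta_{ij}\alpha_i^\vee,\qquad [\alpha_i^\vee,e_j]=a_{ij}e_j,\qquad [\alpha_i^\vee,f_j]=-a_{ij}f_j,\\
\operatorname{ad}(e_i)^{1-a_{ij}}(e_j)=0=\operatorname{ad}(f_i)^{1-a_{ij}}(f_j)\quad (i\ne j).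
\end{gather*}
Let $G(A)$ be the simply connected Kac--Moody group with Lie algebra $\mathfrak g(A)$ constructed by Kac and Peterson, and let $K=K(A)$ be its unitary form. The cohomology of $BG(A)$ is identified with that of $BK(A)$, and we state everything for $BK(A)$.

The matrix $A$ is \emph{indecomposable} if no simultaneous permutation of rows and columns turns it into a direct sum of two Cartan matrices. By Kac's classification an indecomposable $A$ is of exactly one of three types: \emph{finite}, \emph{affine} or \emph{indefinite}, according as some vector $u$ with positive entries has $Au$ with positive entries, $Au=0$, or $Au$ with negative entries. In finite type $\mathfrak g(A)$ is finite-dimensional and $G(A)$ is a simply connected complex semisimple Lie group. The other two types, where $\mathfrak g(A)$ is infinite-dimensional, are together called \emph{infinite type}.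

For which primes $p$ does $H^*(BK;\mathbb Z)$ have $p$-torsion, that is, an element of order $p$? If the Weyl group $W$ is finite, then $K$ is a compact connected Lie group and a transfer argument shows that $|W|$ annihilates all torsion (Lemma~\ref{lem:transfer}). So only finitely many primes occur, each with bounded exponent; for $A=(2)$ we have $K=SU(2)$ and $BK=\mathbb{HP}^\infty$, with no torsion at all. If $W$ is infinite, two guesses compete. On the one hand, $BK$ is glued from finitely many classifying spaces of compact Lie groups (Proposition~\ref{prop:hocolim}), and each piece has torsion at finitely many primes only. On the other hand, the integer $|W|$ that bounded the torsion is gone, and the gluing may create torsion that no piece has. The second guess is the content of the following conjecture, posed in \cite{ZGR}.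

\begin{quote}
\textbf{Conjecture.} \emph{If $A$ is an indecomposable Cartan matrix of infinite type, then $H^*(BG(A);\mathbb Z)$ has $p$-torsion for every prime $p$.}
\end{quote}

For $n=3$ this is a result of Ruan and Zhao. We prove the conjecture for all $n$. An indecomposable matrix of infinite type has infinite Weyl group \cite[Prop.~4.9]{Kac}, and this is the only property that we use.

\begin{theorem}\label{thm:main}
Let $A$ be a Cartan matrix whose Weyl group is infinite; for instance, let $A$ be indecomposable of infinite type. Then $H^*(BK(A);\mathbb Z)$ has $p$-torsion for every prime $p$.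
\end{theorem}

The sharper statements need some notation, which is kept throughout. Let $I=\{1,\dots,n\}$. The standard maximal torus $T\subset K$ is a compact torus of rank $n$ with cocharacter lattice $Q^\vee=\bigoplus_i\mathbb Z\alpha_i^\vee$. Let $x_1,\dots,x_n$ be the basis of the character lattice $\operatorname{Hom}(Q^\vee,\mathbb Z)$ dual to $\alpha_1^\vee,\dots,\alpha_n^\vee$. Sending a character to the first Chern class of its line bundle gives
\[
S:=H^*(BT;\mathbb Z)=\mathbb Z[x_1,\dots,x_n],\qquad S_k:=H^{2k}(BT;\mathbb Z),
\]
so that $S_k$ consists of the homogeneous polynomials of degree $k$. The simple roots are $\alpha_j=\sum_i a_{ij}x_i$. The Weyl group $W$ is a Coxeter group with generators $s_1,\dots,s_n$ and length function $\ell$; it acts on $Q^\vee$ by $s_i(h)=h-\langle\alpha_i,h\rangle\alpha_i^\vee$, and hence on $S$ by the graded ring automorphisms with $s_i(x_j)=x_j-\delta_{ij}\alpha_i$. For $J\subset I$ let $W_J$ be the subgroup generated by the $s_j$, $j\in J$. We call $J$ \emph{spherical} if $W_J$ is finite, and we let $\mathcal S$ be the finite poset of spherical subsets under inclusion. It contains $\emptyset$,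 and subsets of spherical sets are spherical. For an abelian group $H$ let $H[p]=\{h\in H:ph=0\}$.

\begin{theorem}\label{thm:count}
Let $A$ be an $n\times n$ Cartan matrix with $W$ infinite, let $p$ be a prime and $r\ge1$. Let $d_0=d_0(A,p)$ be the integer of Corollary~\ref{cor:indep} and put $d=d_0p^{r-1}$. For every $k\ge1$ the number of cyclic summands of $p$-power order at least $p^r$ in $H^{2dk+1}(BK(A);\mathbb Z)$ is at least
\[
\binom{k+n-1}{n-1}-\operatorname{rank}S^W_{dk}\ \ge\ \binom{k+n-1}{n-1}-\binom{dk+n-2}{n-2}\ \sim\ \frac{k^{n-1}}{(n-1)!}.
\]
Moreover:
\begin{enumerate}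
\item[(1)] For all $p$ and $r$ there are elements of order exactly $p^r$ in infinitely many odd degrees.
\item[(2)] For every integer $M\ge2$ there are infinitely many odd degrees in which $H^*(BK(A);\mathbb Z)$ has an element of order exactly $M$.
\item[(3)] If $p\nmid|W_J|$ for all $J\in\mathcal S$, the growth order $n-1$ is best possible: $\dim_{\mathbb F_p}H^m(BK(A);\mathbb Z)[p]=O(m^{n-1})$.
\end{enumerate}
\end{theorem}

Since $\mathcal S$ is finite, the condition in (3) excludes only finitely many primes.

\begin{theorem}\label{thm:class}
For an arbitrary Cartan matrix $A$ the following are equivalent: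
\begin{enumerate}
\item[(i)] some indecomposable component of $A$ is of infinite type (equivalently, $W$ is infinite);
\item[(ii)] $H^*(BK(A);\mathbb Z)$ has $p$-torsion for every prime $p$;
\item[(iii)] it has $p$-torsion for infinitely many primes $p$;
\item[(iv)] for some prime $p$ its $p$-torsion has unbounded exponent;
\item[(v)] for every prime $p$ its $p$-torsion has unbounded exponent.
\end{enumerate}
If $W$ is finite, all torsion in $H^*(BK(A);\mathbb Z)$ is killed by $|W|$.
\end{theorem}

The idea is to restrict to $BT$ with two kinds of coefficients. Integral classes restrict to $W$-invariant polynomials, and an infinite group acting faithfully on $n$ variables has at most $n-1$ algebraically independent invariants. Modulo $p$, however, $W$ acts through the finite group $GL_n(\mathbb F_p)$, which has $n$ independent invariants. Without $p$-torsion every mod $p$ class of $BK$ would lift to an integral class, and the two counts would have to agree. The work lies in showing that enough mod $p$ invariants come from $BK$. Section~\ref{sec:example} carries out the comparison by hand for a $2\times2$ matrix, after the background of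 Sections~\ref{sec:facts} and~\ref{sec:hocolim}. Section~\ref{sec:modp} constructs the mod $p$ classes, Section~\ref{sec:rational} bounds the invariants and proves Theorem~\ref{thm:main}, and Section~\ref{sec:higher} proves Theorems~\ref{thm:count} and~\ref{thm:class}.

\section{The Weyl group, the torus and the spherical subgroups}\label{sec:facts}

\subsection*{Descents}
Call a nonzero element of $Q^\vee$ \emph{positive} or \emph{negative} if all its coordinates in the basis $(\alpha_i^\vee)$ are $\ge0$ or $\le0$. Each $w(\alpha_i^\vee)$ is positive or negative, $\ell(ws_i)=\ell(w)\pm1$, and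
\begin{equation}\label{eq:descent}
\ell(ws_i)<\ell(w)\iff w(\alpha_i^\vee)\text{ is negative};
\end{equation}
this is \cite[Lemma~3.11]{Kac} for the dual root system. As in any Coxeter group, an element of $W_J$ has a reduced expression with letters $s_j$, $j\in J$. Let $D(w)=\{i\in I:\ell(ws_i)<\ell(w)\}$ be the set of right descents; it is empty only for $w=1$.

\begin{lemma}\label{lem:weyl}
\emph{(a)} $W$ acts faithfully on $Q^\vee$, hence on $S$.
\emph{(b)} $D(w)$ is spherical for every $w\in W$.
\end{lemma}

\begin{proof}
(a) If $w$ fixes every $\alpha_i^\vee$, then $D(w)=\emptyset$ by \eqref{eq:descent}, so $w=1$. The action on $S_1$ is dual to the action on $Q^\vee$.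

(b) Let $D=D(w)$. We show $\ell(wv)=\ell(w)-\ell(v)$ for $v\in W_D$ by induction on $\ell(v)$. Write $v=v's_i$ with $i\in D$, $v'\in W_D$ and $\ell(v)=\ell(v')+1$. By \eqref{eq:descent}, $v'(\alpha_i^\vee)$ is positive, and it lies in the span of the $\alpha_j^\vee$, $j\in D$, which $W_D$ preserves. Each $w(\alpha_j^\vee)$, $j\in D$, is negative, so $wv'(\alpha_i^\vee)$ is negative and $\ell(wv)=\ell(wv')-1$. Thus $\ell(v)\le\ell(w)$ for all $v\in W_D$, and there are finitely many words of bounded length.
\end{proof}

\subsection*{Restriction to the torus}
Each $w\in W$ is induced on $T$ by conjugation with an element $g$ of the normalizer $N_K(T)$, and conjugation by $g$ induces a self-map of $BK$ homotopic to the identity. Therefore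
\begin{equation}\label{eq:invariant}
\text{the restriction } H^*(BK;\mathbb Z)\to H^*(BT;\mathbb Z)=S\text{ has image in }S^W.
\end{equation}

\subsection*{Spherical subgroups and Schubert cells}
The following structure theory is due to Kac and Peterson; see also \cite{Kumar}. The group $K$ is a connected topological group. For each $j\in I$ it contains a subgroup $SU(2)_j\cong SU(2)$ whose diagonal circle is the cocharacter $\alpha_j^\vee$ of $T$. For $J\in\mathcal S$ the subgroup $K_J$ generated by $T$ and the $SU(2)_j$, $j\in J$, is a compact connected Lie group with maximal torus $T$; in particular $K_\emptyset=T$. The quotient $K/K_J$, which is the flag variety $G/P_J$, is a CW complex with one cell $e_w$ of dimension $2\ell(w)$ for each $w\in W^J=\{w:D(w)\cap J=\emptyset\}$. For $J\subset J'$ in $\mathcal S$ the projection $K/K_J\to K/K_{J'}$ maps $e_w$ homeomorphically onto $e_w$, preserving complex orientations, if $w\in W^{J'}$, and into a cell of smaller dimension otherwise. The submanifold $K_J/T\subset K/T$ is the union of the cells $e_w$ with $w\in W_J$, so its Euler characteristic is $|W_J|$.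

\subsection*{Transfer}
For $J\in\mathcal S$ the map $\pi\colon BT\to BK_J$ is a bundle with fiber the closed manifold $K_J/T$. The Becker--Gottlieb transfer is an additive map $\operatorname{tr}\colon H^*(BT;\Lambda)\to H^*(BK_J;\Lambda)$, for any coefficient ring $\Lambda$, such that $\operatorname{tr}\circ\pi^*$ is multiplication by $\chi(K_J/T)=|W_J|$. (A map with this property is $z\mapsto\pi_!(e\,z)$, where $\pi_!$ is integration along the fiber and $e$ is the Euler class of the tangent bundle along the fibers: $\pi_!$ is $H^*(BK_J;\Lambda)$-linear and $\pi_!(e)=\chi(K_J/T)$.)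

\begin{lemma}\label{lem:transfer}
Let $J\in\mathcal S$. All torsion in $H^*(BK_J;\mathbb Z)$ is killed by $|W_J|$. If $p\nmid|W_J|$, then $H^*(BK_J;\mathbb F_p)\to H^*(BT;\mathbb F_p)$ is injective. If $W$ is finite, then $K=K_I$.
\end{lemma}

\begin{proof}
With any coefficients, $\pi^*z=0$ implies $|W_J|z=\operatorname{tr}\pi^*z=0$. A torsion class has $\pi^*z=0$ because $S$ is torsion-free, and $|W_J|$ is a unit in $\mathbb F_p$ if $p\nmid|W_J|$. If $W$ is finite, then $I\in\mathcal S$ and $W^I=\{1\}$, so $K/K_I$ is a point.
\end{proof}

\subsection*{The Bockstein}
For a space $X$ the sequence $0\to\mathbb Z\xrightarrow{p}\mathbb Z\to\mathbb F_p\to0$ gives an exact sequence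
\begin{equation}\label{eq:bockstein}
H^m(X;\mathbb Z)\to H^m(X;\mathbb F_p)\xrightarrow{\ \beta\ }H^{m+1}(X;\mathbb Z)\xrightarrow{\ p\ }H^{m+1}(X;\mathbb Z).
\end{equation}
So the image of $\beta$ is $H^{m+1}(X;\mathbb Z)[p]$, and its kernel consists of the classes that lift to integral classes. If $c$ is an integral singular cochain whose reduction is a cocycle representing $y$, then $\beta(y)=[\delta c/p]$.

\section{The classifying space as a homotopy colimit}\label{sec:hocolim}

The group $K$ is not compact when $W$ is infinite, so the tools for compact Lie groups do not apply to it. They apply to the $K_J$, and $BK$ can be assembled from the $BK_J$.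

Let $Z$ be a functor from $\mathcal S$ to spaces: a space $Z(J)$ for each $J$ and compatible maps $Z(J)\to Z(J')$ for $J\subset J'$. Its \emph{homotopy colimit} is the quotient of the disjoint union of the spaces $Z(J_0)\times\Delta^i$, one for each chain $J_0<\dots<J_i$ in $\mathcal S$, in which $Z(J_0)$ times the $k$-th face of $\Delta^i$ is glued to the piece of the chain with $J_k$ omitted: by the identity of $Z(J_0)$ if $k\ge1$, and by $Z(J_0)\to Z(J_1)$ if $k=0$. If every $Z(J)$ is a point we get the simplicial complex $|\mathcal S|$ of chains. We recall that order-preserving maps $f,g$ of posets with $f\le g$ induce homotopic maps of these complexes; in particular a poset with a least element has contractible complex.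

We work in compactly generated spaces, fix a universal principal bundle $EK\to BK$, and use the models $BK_J=EK/K_J$, which form a functor on $\mathcal S$. Let
\[
Y=\operatorname{hocolim}_{J\in\mathcal S}BK_J,\qquad \coprod_{J}BK_J=Y_0\subset Y_1\subset\dots\subset Y_N=Y,
\]
where $Y_i$ is the image of the pieces of chains of length at most $i$, and $N$ is the maximal length of a chain. Thus $Y_i$ is obtained from $Y_{i-1}$ by attaching $BK_{J_0}\times\Delta^i$ along $BK_{J_0}\times\partial\Delta^i$ for each chain $J_0<\dots<J_i$, and by excision, for any coefficient ring $\Lambda$,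
\begin{equation}\label{eq:excision}
H^m(Y_i,Y_{i-1};\Lambda)\cong\bigoplus_{J_0<\dots<J_i}H^m\bigl(BK_{J_0}\times(\Delta^i,\partial\Delta^i);\Lambda\bigr)\cong\bigoplus_{J_0<\dots<J_i}H^{m-i}(BK_{J_0};\Lambda).
\end{equation}
The projections $EK/K_J\to EK/K$ define a map $Y\to BK$, and the composite $BT=BK_\emptyset\subset Y\to BK$ is induced by the inclusion $T\subset K$.

\begin{proposition}[Kitchloo; Broto--Kitchloo \cite{BK}]\label{prop:hocolim}
The map $Y\to BK$ induces an isomorphism in integral homology, hence an isomorphism of cohomology rings with any coefficient ring.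
\end{proposition}

For completeness we give a proof from the cell structure.

\begin{proof}
Let $X=\operatorname{hocolim}_{J}K/K_J$, with $K$ acting on the left. Since $EK\times_K(K/K_J)=EK/K_J$, we have $EK\times_KX=Y$, and $Y\to BK$ is a bundle with fiber $X$. By the Serre spectral sequence it suffices to show that $X$ has the homology of a point.

Filter $X$ by the length of chains. The resulting spectral sequence converges to $H_*(X;\mathbb Z)$ and has
\[
E^1_{k,q}=\bigoplus_{J_0<\dots<J_k}H_q(K/K_{J_0};\mathbb Z),
\]
with $d^1$ the alternating sum of the maps that omit one $J_i$. All cells of $K/K_J$ have even dimension, so $H_*(K/K_J;\mathbb Z)$ is free on the classes $[e_w]$, $w\in W^J$, and the projection to $K/K_{J'}$ sends $[e_w]$ to $[e_w]$ if $w\in W^{J'}$ and to $0$ otherwise. Hence $(E^1,d^1)$ is a direct sum of complexes $C(w)$, $w\in W$, placed in the row $q=2\ell(w)$, where $C_k(w)$ is free on the chains $J_0<\dots<J_k$ with $J_0\cap D(w)=\emptyset$. Let $U_w=\{J\in\mathcal S:J\cap D(w)\ne\emptyset\}$. This set is closed upward, so the chains with $J_0\in U_w$ are exactly the chains of $U_w$, and $C(w)$ is the simplicial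 chain complex of the pair $(|\mathcal S|,|U_w|)$.

The space $|\mathcal S|$ is contractible, since $\emptyset$ is a least element. For $w=1$ we have $U_w=\emptyset$, and the homology of $C(1)$ is $\mathbb Z$ in degree $0$. For $w\ne1$ the set $D=D(w)$ is nonempty, and it is spherical by Lemma~\ref{lem:weyl}(b), so $D\in U_w$. The map $J\mapsto J\cap D$ is an order-preserving self-map of $U_w$ with $J\ge J\cap D\le D$. Hence the identity of $|U_w|$ is homotopic to the constant map at $D$, the space $|U_w|$ is contractible, and $C(w)$ is acyclic. So $E^2$ is $\mathbb Z$ in bidegree $(0,0)$.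
\end{proof}

We use the filtration of $Y$ in three ways.

\begin{lemma}\label{lem:filtration}
\emph{(a)} Each group $H^m(BK;\mathbb Z)$ is finitely generated.

\emph{(b)} $\dim H^m(BK;\mathbb F_p)\le\sum_{i=0}^N\sum_{J_0<\dots<J_i}\dim H^{m-i}(BK_{J_0};\mathbb F_p)$.

\emph{(c)} Let $i\ge1$. A class $z\in H^m(Y_{i-1};\Lambda)$ extends to $Y_i$ if for each chain $J_0<\dots<J_i$ its pullback to $BK_{J_0}\times\partial\Delta^i$ is pulled back from $BK_{J_0}$ along the projection.
\end{lemma}

\begin{proof}
The classifying space of a compact Lie group has finitely generated cohomology in each degree. The exact sequences $H^m(Y_i,Y_{i-1})\to H^m(Y_i)\to H^m(Y_{i-1})$, with $Y_{-1}=\emptyset$, together with \eqref{eq:excision} give (a) and (b) for $Y$ by induction on $i$, and Proposition~\ref{prop:hocolim} carries them to $BK$. For (c), $z$ extends if and only if its coboundary in $H^{m+1}(Y_i,Y_{i-1};\Lambda)$ vanishes. Under the first isomorphism in \eqref{eq:excision} the components of this coboundary are the coboundaries of the pullbacks of $z$, and these vanish because a class pulled back from $BK_{J_0}$ extends over $BK_{J_0}\times\Delta^i$.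
\end{proof}

\section{The smallest affine matrix, by hand}\label{sec:example}

For $n=1$ the Weyl group has order $2$, so the phenomenon starts at $n=2$. Let
\[
A=\begin{pmatrix}2&-2\\-2&2\end{pmatrix},
\]
which is affine, as it annihilates the vector $(1,1)$. Put $x=x_2$ and $t=x_1-x_2$, so that $S=\mathbb Z[t,x]$, $\alpha_1=2t$ and $\alpha_2=-2t$. The formula $s_i(x_j)=x_j-\delta_{ij}\alpha_i$ shows that both $s_1$ and $s_2$ send $t$ to $-t$, that $s_1$ fixes $x$, and that $s_2$ fixes $x_1=x+t$. Hence
\[
S^{s_1}=\mathbb Z[t^2,x],\qquad S^{s_2}=\mathbb Z[t^2,x+t].
\]
The element $s_1s_2$ fixes $t$ and sends $x$ to $x-2t$, so it has infinite order. Thus $\mathcal S=\{\emptyset,\{1\},\{2\}\}$, and $Y$ is the double mapping cylinder of $BK_1\leftarrow BT\to BK_2$, where $K_i=K_{\{i\}}$.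

The fiber of $BT\to BK_i$ is $K_i/T=SU(2)_i/S^1=\mathbb{CP}^1$. As $\langle t,\alpha_i^\vee\rangle=\pm1$, the line bundle of the character $t$ restricts on the fiber to the tautological bundle or its dual, so $t$ restricts to a generator of $H^2(\mathbb{CP}^1;\mathbb Z)$. By the Leray--Hirsch theorem $S$ is a free $H^*(BK_i;\mathbb Z)$-module with basis $1,t$. So $H^*(BK_i;\mathbb Z)$ is a subring of $S$, contained in $S^{s_i}$ by \eqref{eq:invariant} for the group $K_i$. An element $a+bt$ with $a,b$ in this subring is $s_i$-invariant only if $2bt=0$. Therefore $H^*(BK_i;\mathbb Z)=S^{s_i}$, a direct summand of $S$ without torsion. The three pieces have no odd cohomology, and for $\Lambda=\mathbb Z$ or $\mathbb Z/p^s$ the Mayer--Vietoris sequence reads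
\[
0\to H^{2k}(BK;\Lambda)\to(S_k^{s_1}\oplus S_k^{s_2})\otimes\Lambda\to S_k\otimes\Lambda\to H^{2k+1}(BK;\Lambda)\to0 .
\]
In particular an even class is determined by its restriction to $BT$, which can be any element of $(S^{s_1}\otimes\Lambda)\cap(S^{s_2}\otimes\Lambda)$.

\emph{Integral classes of even degree.} These form $S^W$. If $f(t,x)$ is invariant, then $f(t,x-2jt)=f(t,x)$ for all $j\in\mathbb Z$, so the polynomial $f(t,X)-f(t,0)$ in $X$ has the infinitely many roots $X=-2jt$ and vanishes. Hence $S^W=\mathbb Z[t^2]$, of transcendence degree $1$.

\emph{Integral classes of odd degree.} Here $H^{2k+1}(BK;\mathbb Z)=S_k/(S_k^{s_1}+S_k^{s_2})$. The group $S_k/S_k^{s_1}$ is free on the monomials $t^{2i+1}x^{k-2i-1}$ with $2i+1\le k$. The basis element $t^{2i}(x+t)^{k-2i}$ of $S_k^{s_2}$ maps to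
\[
\sum_{j\text{ odd}}\binom{k-2i}{j}t^{2i+j}x^{k-2i-j}=(k-2i)\,t^{2i+1}x^{k-2i-1}+(\text{higher powers of }t),
\]
which is $0$ if $2i=k$. The remaining relations form a square triangular matrix with diagonal entries $k,k-2,k-4,\dots$, so $H^{2k+1}(BK;\mathbb Z)$ is finite of order
\[
k(k-2)(k-4)\cdots,
\]
the product ending in $1$ or $2$. For example $H^3=0$, $H^5=\mathbb Z/2$, $H^7=\mathbb Z/3$. The monomial $tx^{k-1}$ occurs only in the relation $i=0$, with coefficient $k$, so its coefficient defines a surjection $H^{2k+1}(BK;\mathbb Z)\to\mathbb Z/k$. Every prime $p$ occurs, first in degree $2p+1$, and with unbounded exponent, although none of the three pieces has any torsion.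

This computation has no counterpart for general $A$, but the mod $p$ cohomology explains it in a way that generalizes.

\emph{Mod $p$ classes of even degree.} These form $\mathbb F_p[t^2,x]\cap\mathbb F_p[t^2,x+t]$. For odd $p$ this ring contains
\[
\nu=x^p-t^{p-1}x=(x+t)^p-t^{p-1}(x+t),
\]
because $p-1$ is even; for $p=2$ it contains $\nu=x^2=(x+t)^2+t^2$. So there are two algebraically independent classes $t^2$ and $\nu$, against one over $\mathbb Z$. The class $\nu\in H^{2p}(BK;\mathbb F_p)$ is not the reduction of an element of $\mathbb Z[t^2]$, so $\beta(\nu)\ne0$ is an element of order $p$ in degree $2p+1$. This is the proof of Theorem~\ref{thm:main} in miniature.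

Two more features will reappear. First, invariance is not enough for a mod $p$ class to come from $BK$. For $p=2$ the group $W$ acts trivially on $S/2S$, but $t\notin\mathbb F_2[t^2,x]$; what is true is that the square of every element lies in the intersection. We should expect to realize invariants only up to $p$-th powers. Second, a class with coefficients in $\mathbb Z/p^s$ is given by $\phi_i\in S^{s_i}$ with $\phi_1\equiv\phi_2\pmod{p^s}$, and then $\phi_1^p\equiv\phi_2^p\pmod{p^{s+1}}$. So $\nu^{p^{r-1}}$, of degree $2p^r$, lifts to $\mathbb Z/p^r$ but not to $\mathbb Z$, in agreement with the quotient $\mathbb Z/p^r$ of $H^{2p^r+1}(BK;\mathbb Z)$.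

\section{Mod $p$ classes with independent restrictions to the torus}\label{sec:modp}

Let $A$ be any Cartan matrix and fix a prime $p$. Write $H^*(BT;\mathbb F_p)=S/pS=\mathbb F_p[x_1,\dots,x_n]$ and $V=\bigoplus_i\mathbb F_px_i$. The group $W$ permutes the finite set $V$, so the elementary symmetric functions $\varepsilon_m$ of the $p^n$ elements of $V$ are invariant:
\[
\prod_{v\in V}(X+v)=\sum_{m=0}^{p^n}\varepsilon_mX^{p^n-m},\qquad \varepsilon_0=1,\quad\varepsilon_m\in S_m/pS_m .
\]

\begin{proposition}\label{prop:realize}
There is a power $q_0$ of $p$ such that $\varepsilon_m^{\,q_0}$ lies in the image of $H^*(BK;\mathbb F_p)\to H^*(BT;\mathbb F_p)$ for all $1\le m\le p^n$.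
\end{proposition}

To construct a class on $Y$ we need classes on all $BK_J$ that agree under restriction, and we must then overcome the obstructions to gluing. At primes dividing $|W_J|$ the ring $H^*(BK_J;\mathbb F_p)$ need not be the ring of invariants, as Section~\ref{sec:example} shows, and we want to avoid computing it. Quillen's theorem describes it up to $p$-th powers. An \emph{elementary abelian $p$-group of rank $e$} is a group $E\cong(\mathbb Z/p)^e$. For a compact Lie group $L$, call a family of classes $z_E\in H^*(BE;\mathbb F_p)$, indexed by the elementary abelian $p$-subgroups $E\subset L$, \emph{compatible} if $\varphi^*z_E=z_{E'}$ for every homomorphism $\varphi\colon E'\to E$ of the form $a\mapsto gag^{-1}$ with $g\in L$.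

\begin{theorem}[Quillen {\cite[Thm.~6.2]{Quillen}}]\label{thm:quillen}
Let $L$ be a compact Lie group. A class in $H^*(BL;\mathbb F_p)$ that restricts to $0$ on every elementary abelian $p$-subgroup is nilpotent. For every compatible family $(z_E)$ there are $s\ge0$ and a class in $H^*(BL;\mathbb F_p)$ that restricts to $z_E^{\,p^s}$ on every $E$.
\end{theorem}

Passing to $p$-th powers costs nothing for our purpose. The even-degree mod $p$ cohomology $H^{ev}$ of a space is a commutative $\mathbb F_p$-algebra, so $(a+b)^p=a^p+b^p$ there, and a high $p$-th power erases a nilpotent error. We use this in each of the last two steps below.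

\begin{proof}[Proof of Proposition~\ref{prop:realize}]
\emph{Step 1: elementary abelian groups.} We do not know the conjugacy relations among the subgroups $E\subset K_J$, so we look for classes that depend only on the abstract group $E$ and are natural for all injective homomorphisms. The regular representation of $E$ restricts on a subgroup to a multiple of the regular representation, which suggests its total Chern class. For $E$ of rank $e$ let
\[
c_E=\prod_{\lambda\in\operatorname{Hom}(E,\mathbb C^\times)}\bigl(1+c_1(\lambda)\bigr)\in H^{ev}(BE;\mathbb F_p),
\]
where $c_1(\lambda)$ is the mod $p$ first Chern class of the line bundle over $BE$ defined by $\lambda$. If $\varphi\colon E'\to E$ is injective and $E'$ has rank $e'$, then restriction of characters is a surjective homomorphism from a group of order $p^e$ to a group of order $p^{e'}$, so each fiber has $p^{e-e'}$ elements and $\varphi^*c_E=c_{E'}^{\,p^{e-e'}}$. To remove the exponent we normalize. Let $\rho$ be the largest rank of an elementary abelian $p$-subgroup of any $K_J$, $J\in\mathcal S$. It is finite: $\mathcal S$ is finite, each $K_J$ embeds in a unitary group $U(m)$,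 and an elementary abelian subgroup of $U(m)$ is diagonalizable, hence of rank at most $m$. Also $\rho\ge n$, because of $E_0=T[p]\cong(\mathbb Z/p)^n$. For $e\le\rho$ put $\gamma_E=c_E^{\,p^{\rho-e}}$. Then $\varphi^*\gamma_E=c_{E'}^{\,p^{e-e'}p^{\rho-e}}=\gamma_{E'}$. Let $\gamma_{E,m}$ be the component of $\gamma_E$ in degree $2mp^{\rho-n}$. Maps induced by conjugation are injective, so for each $J$ and $m$ the family $(\gamma_{E,m})_{E\subset K_J}$ is compatible.

We identify $\gamma_{E_0,m}$. The map $H^*(BS^1;\mathbb F_p)\to H^*(B\mathbb Z/p;\mathbb F_p)$ is injective: the generator goes to the polynomial generator of degree $2$ for odd $p$, and to the square of the polynomial generator of degree $1$ for $p=2$. By the K\"unneth theorem $H^*(BT;\mathbb F_p)\to H^*(BE_0;\mathbb F_p)$ is injective. Restriction of characters identifies $\operatorname{Hom}(E_0,\mathbb C^\times)$ with the character lattice of $T$ modulo $p$, that is, with $V$. So $c_{E_0}$ is the image of $\prod_{v\in V}(1+v)=\sum_m\varepsilon_m$, the class $\gamma_{E_0}$ is the image of $\sum_m\varepsilon_m^{\,p^{\rho-n}}$, and $\gamma_{E_0,m}$ is the image of $\varepsilon_m^{\,p^{\rho-n}}$.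

\emph{Step 2: the spaces $BK_J$.} By Theorem~\ref{thm:quillen} there are $s\ge0$ and classes $y_{J,m}\in H^*(BK_J;\mathbb F_p)$, for $J\in\mathcal S$ and $1\le m\le p^n$, that restrict to $\gamma_{E,m}^{\,p^s}$ on every $E\subset K_J$. One $s$ serves for the finitely many pairs $(J,m)$, since we may raise a class to a further $p$-th power, and we may take $y_{J,m}$ homogeneous of degree $2mp^{\rho-n+s}$ by discarding its other components. Let $J\subset J'$. Since $\gamma_{E,m}$ does not depend on the ambient group, $\eta=y_{J',m}|_{BK_J}-y_{J,m}$ restricts to $0$ on every $E\subset K_J$ and is nilpotent. Choose $s'$ with $\eta^{p^{s'}}=0$ for all of the finitely many triples $(J,J',m)$. Replacing each $y_{J,m}$ by its $p^{s'}$-th power and $s$ by $s+s'$, we obtain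
\[
y_{J',m}|_{BK_J}=y_{J,m}\qquad(J\subset J').
\]
The classes $y_{\emptyset,m}$ and $\varepsilon_m^{\,p^{\rho-n+s}}$ of $H^*(BT;\mathbb F_p)$ have the same restriction to $E_0$, so they are equal.

\emph{Step 3: gluing.} Fix $m$. The family $(y_{J,m})_J$ is a class $z_0$ on $Y_0$. For a chain $J_0<J_1$ its pullback to $BK_{J_0}\times\partial\Delta^1$ is the pair with entries $y_{J_0,m}$ and $y_{J_1,m}|_{BK_{J_0}}$. These are equal, so by Lemma~\ref{lem:filtration}(c) $z_0$ extends to a class $z_1$ on $Y_1$. If $N\le1$, as in Section~\ref{sec:example}, we are done. For longer chains compatibility gives no further information, but every obstruction is killed by a $p$-th power. Let $i\ge2$ and let $z_{i-1}$ be a homogeneous class of even degree on $Y_{i-1}$. By the K\"unneth theorem its pullback to $BK_{J_0}\times\partial\Delta^i\cong BK_{J_0}\times S^{i-1}$ is $a+b\sigma$, where $a,b$ come from $BK_{J_0}$ and $\sigma$ generates $H^{i-1}(S^{i-1};\mathbb F_p)$. Since $i-1\ge1$, we have $\sigma^2=0$. Both $a$ and $b\sigma$ have even degree, so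
\[
(a+b\sigma)^p=a^p+(b\sigma)^p=a^p\pm b^p\sigma^p=a^p .
\]
By Lemma~\ref{lem:filtration}(c), $z_{i-1}^{\,p}$ extends to a class $z_i$ on $Y_i$. After at most $N-1$ such steps we reach $Y$, and so $z_0^{\,p^N}$ extends to $Y$. By Proposition~\ref{prop:hocolim} the extension comes from a class on $BK$, and its restriction to $BT$ is $\varepsilon_m^{\,q_0}$ with $q_0=p^{\rho-n+s+N}$.
\end{proof}

The proof uses compactness of the $K_J$ for Theorem~\ref{thm:quillen}, and finiteness of $\mathcal S$ to bound $\rho$, $s$ and $N$. It does not use that $W$ is infinite.

For counting it is convenient to have independent classes of one common degree.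

\begin{corollary}\label{cor:indep}
There are an integer $d_0=d_0(A,p)\ge1$ and classes $y_1,\dots,y_n\in H^{2d_0}(BK;\mathbb F_p)$ whose restrictions $\bar f_1,\dots,\bar f_n\in\mathbb F_p[x_1,\dots,x_n]$ to $BT$ are algebraically independent over $\mathbb F_p$.
\end{corollary}

\begin{proof}
Since $-x_j\in V$, each $x_j$ is a root of $\prod_{v\in V}(X+v)$. So $\mathbb F_p(x_1,\dots,x_n)$ is algebraic over $\mathbb F_p(\varepsilon_1,\dots,\varepsilon_{p^n})$, this subfield has transcendence degree $n$, and its generators contain a transcendence basis $\varepsilon_{m_1},\dots,\varepsilon_{m_n}$. Put $d_0=q_0\prod_jm_j$ and $\bar f_i=(\varepsilon_{m_i}^{\,q_0})^{\prod_{j\ne i}m_j}$. Each $\bar f_i$ has polynomial degree $d_0$ and lies in the image of restriction, which is a ring. Positive powers of algebraically independent elements are algebraically independent.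
\end{proof}

\section{Invariants of an infinite Weyl group}\label{sec:rational}

This section is the only place where the hypothesis on $W$ enters. Let $S_{\mathbb Q}=S\otimes\mathbb Q$, the ring of polynomial functions on $Q^\vee\otimes\mathbb Q=\mathbb Q^n$. Clearing denominators shows $\operatorname{rank}S^W_k=\dim(S^W_{\mathbb Q})_k$.

\begin{lemma}\label{lem:trdeg}
If $W$ is infinite, then $S_{\mathbb Q}^W$ does not contain $n$ algebraically independent elements.
\end{lemma}

\begin{proof}
Suppose $F_1,\dots,F_n\in S^W_{\mathbb Q}$ are algebraically independent. The field $\mathbb Q(x_1,\dots,x_n)$ has transcendence degree $n$, so it is algebraic over $\mathbb Q(F_1,\dots,F_n)$, and it is finitely generated, so the extension is finite. A finite extension has finitely many automorphisms over the base field. By Lemma~\ref{lem:weyl}(a), $W$ embeds in the group of these automorphisms, so $W$ is finite.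
\end{proof}

For finite $W$ the conclusion fails: each $x_j$ is a root of $\prod_{w\in W}(X-wx_j)$, whose coefficients are invariant.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that $H^*(BK;\mathbb Z)$ has no $p$-torsion. Then $\beta=0$ in \eqref{eq:bockstein}, so the classes $y_i$ of Corollary~\ref{cor:indep} lift to integral classes. By \eqref{eq:invariant} the restrictions of the lifts to $BT$ are elements $F_i\in S^W$, and $F_i$ reduces to $\bar f_i$ modulo $p$. By Lemma~\ref{lem:trdeg} there is a relation $P(F_1,\dots,F_n)=0$ with $P\ne0$, and after scaling $P$ has integer coefficients with greatest common divisor $1$. Its reduction $\bar P$ is a nonzero polynomial over $\mathbb F_p$ with $\bar P(\bar f_1,\dots,\bar f_n)=0$. This contradicts Corollary~\ref{cor:indep}.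
\end{proof}

To count torsion summands we need a bound for the invariants in each degree. We have no finite generating set for $S^W_{\mathbb Q}$ at hand, so we embed this ring, preserving degrees, in a polynomial ring with fewer variables by restricting functions to a linear subspace.

\begin{lemma}\label{lem:rank}
If $W$ is infinite, then $n\ge2$ and $\operatorname{rank}S_k^W\le\binom{k+n-2}{n-2}$ for all $k\ge0$.
\end{lemma}

\begin{proof}
If $n=1$ then $|W|=2$, so $n\ge2$. Let $B=S^W_{\mathbb Q}$, a graded domain of transcendence degree $\tau\le n-1$ by Lemma~\ref{lem:trdeg}. If $\tau=0$, every element of $B$ is algebraic over $\mathbb Q$, hence constant, and $\dim B_k\le1$. Let $\tau\ge1$. The homogeneous elements generate $B$, so they contain a transcendence basis $F_1,\dots,F_\tau$, and each $F_i$ has positive degree. Let $\Phi=(F_1,\dots,F_\tau)\colon\mathbb Q^n\to\mathbb Q^\tau$. We use the Jacobian criterion: in characteristic $0$, $\tau$ polynomials are algebraically independent if and only if some $\tau\times\tau$ minor of their Jacobian matrix is a nonzero polynomial. A nonzero polynomial does not vanish on all of $\mathbb Q^n$,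 so there is $\xi\in\mathbb Q^n$ such that $d\Phi_\xi$ has rank $\tau$ and $F_1(\xi)\ne0$.

We want a linear subspace $L$, so that restriction preserves degrees, which passes through $\xi$ and is transverse to $\ker d\Phi_\xi$. This requires $\xi\notin\ker d\Phi_\xi$, and Euler's formula provides it: the first coordinate of $d\Phi_\xi(\xi)$ is $\deg F_1\cdot F_1(\xi)\ne0$. So there is a $\tau$-dimensional complement $L$ of $\ker d\Phi_\xi$ with $\xi\in L$. The differential of $\Phi|_L$ at $\xi$ is an isomorphism, so $F_1|_L,\dots,F_\tau|_L$ are algebraically independent.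

Restriction $B\to\mathbb Q[L]$ is injective. Let $0\ne g\in B$. Since $g$ is algebraic over $\mathbb Q(F_1,\dots,F_\tau)$, there is a nontrivial relation $\sum_ja_j(F_1,\dots,F_\tau)g^j=0$ with polynomials $a_j$, and dividing by a power of $g$ we may assume $a_0\ne0$. If $g|_L=0$, then $a_0(F_1|_L,\dots,F_\tau|_L)=0$, which is impossible. Hence $\dim B_k\le\dim\mathbb Q[L]_k=\binom{k+\tau-1}{\tau-1}\le\binom{k+n-2}{n-2}$.
\end{proof}

For $n=2$ the bound is $1$, and $S^W=\mathbb Z[t^2]$ in Section~\ref{sec:example} attains it for even $k$.

\section{Torsion of higher order}\label{sec:higher}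

A nonzero Bockstein detects a cyclic summand but not its order. If the class lifts to $\mathbb Z/p^r$, its Bockstein is divisible by $p^{r-1}$, and this forces order at least $p^r$. The next lemma produces such lifts. It is the cochain version of the congruence $\phi_1^p\equiv\phi_2^p\pmod{p^{s+1}}$ of Section~\ref{sec:example}; a correction term is needed because the cup product of cochains is not commutative.

\begin{lemma}\label{lem:lift}
Let $X$ be a space and $s\ge1$. If $y\in H^{2k}(X;\mathbb F_p)$ lifts to $H^{2k}(X;\mathbb Z/p^s)$, then $y^p$ lifts to $H^{2kp}(X;\mathbb Z/p^{s+1})$.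
\end{lemma}

\begin{proof}
Singular cochains with coefficients in $\mathbb Z/p^s$ are the reductions of integral cochains. So the lift is represented by an integral cochain $c$ with $\delta c=p^sb$, and $c$ modulo $p$ represents $y$. Integral cochains are torsion-free, so $p^s\delta b=0$ gives $\delta b=0$. As $c$ has even degree, the Leibniz rule has no signs:
\[
\delta(c^p)=p^s\Sigma,\qquad \Sigma=\sum_{a=0}^{p-1}c^a\,b\,c^{\,p-1-a}.
\]
Modulo $p$ both $c$ and $b$ are cocycles, and $y$ is central in $H^*(X;\mathbb F_p)$ since its degree is even. So $\Sigma$ modulo $p$ represents $p\,y^{p-1}[\bar b]=0$, that is, $\Sigma=\delta u+pv$ with integral cochains $u,v$. Then $\delta(c^p-p^su)=p^{s+1}v$, so $c^p-p^su$ is a cocycle modulo $p^{s+1}$. Since $s\ge1$ it is congruent to $c^p$ modulo $p$ and represents a lift of $y^p$.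
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:count}]
Put $q=p^{r-1}$, so $d=d_0q$, and let $m=2dk$ and $H=H^{m+1}(BK;\mathbb Z)$. By Lemma~\ref{lem:filtration}(a), $H$ is a finite direct sum of cyclic groups. The subgroup $p^{r-1}H\cap H[p]$ can be computed summand by summand. It vanishes for $\mathbb Z$ and for groups of order prime to $p$; for $\mathbb Z/p^j$ it is $0$ if $j<r$ and $\mathbb Z/p$ if $j\ge r$. So the number to be bounded is $\dim_{\mathbb F_p}(p^{r-1}H\cap H[p])$.

Let $y_i$ and $\bar f_i$ be as in Corollary~\ref{cor:indep}, and let $V_k\subset H^m(BK;\mathbb F_p)$ be the span of the monomials of degree $k$ in $y_1^q,\dots,y_n^q$. The $\bar f_i^{\,q}$ are algebraically independent, so the restrictions of these monomials to $BT$ are linearly independent. Thus $\dim V_k=\binom{k+n-1}{n-1}$, and $V_k$ restricts injectively to $BT$.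

\emph{The image of $\beta$ on $V_k$.} Applying Lemma~\ref{lem:lift} with $s=1,\dots,r-1$, we see that $y_i^q$ lifts to $\mathbb Z/p^r$. Reduction of coefficients is a ring homomorphism and $\mathbb Z/p^r\to\mathbb F_p$ is onto, so every $y\in V_k$ lifts. If the lift is represented by an integral cochain $c$ with $\delta c=p^rb$, then $b$ is a cocycle and $\beta(y)=[\delta c/p]=p^{r-1}[b]$. Hence $\beta(V_k)\subset p^{r-1}H\cap H[p]$.

\emph{The kernel of $\beta$ on $V_k$.} If $\beta(y)=0$, then $y$ lifts to an integral class, and by \eqref{eq:invariant} its restriction to $BT$ lies in the image of $S^W_{dk}\to S_{dk}/pS_{dk}$. This image is a quotient of $S^W_{dk}/pS^W_{dk}$, so its dimension is at most $\operatorname{rank}S^W_{dk}$. As $V_k$ restricts injectively, the kernel of $\beta|_{V_k}$ has dimension at most $\operatorname{rank}S^W_{dk}$.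

Together these give $\dim(p^{r-1}H\cap H[p])\ge\binom{k+n-1}{n-1}-\operatorname{rank}S^W_{dk}$. Lemma~\ref{lem:rank} gives the second inequality. The binomial coefficients are polynomials in $k$, the first of degree $n-1$ with leading coefficient $1/(n-1)!$ and the second of degree $n-2$; this gives the asymptotics.

(1) The lower bound is positive for all large $k$, and $\mathbb Z/p^j$ with $j\ge r$ contains an element of order $p^r$.

(2) Write $M=\prod_ip_i^{r_i}$ with distinct primes $p_i$, let $d_i$ be the integer $d$ for the pair $(p_i,r_i)$, and let $d'$ be the least common multiple of the $d_i$. The degree $2d'k+1$ equals $2d_ik_i+1$ with $k_i=kd'/d_i\ge k$. For large $k$ it therefore contains an element of order $p_i^{r_i}$ for each $i$, and the sum of these elements has order $M$.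

(3) By \eqref{eq:bockstein}, $H^m(BK;\mathbb Z)[p]$ is a quotient of $H^{m-1}(BK;\mathbb F_p)$, for any $m$. By Lemma~\ref{lem:filtration}(b) the dimension of the latter is at most a sum of terms $\dim H^{m-1-i}(BK_{J_0};\mathbb F_p)$ whose number does not depend on $m$. Here the hypothesis on $p$ enters: by Lemma~\ref{lem:transfer} each term is at most $\dim H^{m-1-i}(BT;\mathbb F_p)\le\binom{m+n-1}{n-1}=O(m^{n-1})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The group $W$ is the product of the Weyl groups of the indecomposable components of $A$, and by \cite[Prop.~4.9]{Kac} such a factor is infinite if and only if the component is of infinite type. So the two forms of (i) agree. Theorem~\ref{thm:main} gives (i)$\Rightarrow$(ii), and Theorem~\ref{thm:count}(1) gives (i)$\Rightarrow$(v). There are infinitely many primes, so (ii)$\Rightarrow$(iii) and (v)$\Rightarrow$(iv). If $W$ is finite, then $K=K_I$ and $|W|$ kills all torsion by Lemma~\ref{lem:transfer}. Then $p$-torsion occurs only for $p$ dividing $|W|$, and every torsion element has order at most $|W|$, so (iii) and (iv) fail. Hence each of (iii) and (iv) implies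 (i).
\end{proof}

\begin{thebibliography}{9}

\bibitem{BK} Broto and Kitchloo, \emph{Classifying spaces of Kac--Moody groups}, Math. Z. 240 (2002).

\bibitem{Kac} Kac, \emph{Infinite-dimensional Lie algebras}.

\bibitem{Kumar} Kumar, \emph{Kac--Moody groups, their flag varieties and representation theory}.

\bibitem{Quillen} Quillen, \emph{The spectrum of an equivariant cohomology ring I}, Ann. of Math. 94 (1971).

\bibitem{ZGR} Zhao Xu-an, Gao Hongzhu and Ruan Yangyang, \emph{The rational cohomology groups of the classifying spaces of Kac-Moody groups}, arXiv:2112.10069 (2021).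

\end{thebibliography}
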